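\title{A threshold degree for minimizers of the $H^{1/2}$ energy of circle-valued maps on an interval}

\begin{abstract}
Let $g$ be the boundary value of a Blaschke product with $k\ge1$ zeros in the upper half-plane, and minimize the $H^{1/2}$ energy among maps $\mathbb{R}\to\mathbb{S}^1$ of degree $j$ that agree with $g$ outside $(-1,1)$. We ask whether a minimizer exists for every $0\le j\le k$ and whether consecutive minimal energies differ by less than $2\pi$. The answer is yes for $k=1$ and no for every $k\ge2$. For each $g$ there is a threshold $d^*(g)\in\{0,\dots,k-1\}$: both properties hold in the range $d^*\le j\le k$, while below $d^*$ there is no minimizer and each lost degree costs exactly $2\pi$. Every value of the threshold occurs. The proof splits the energy into an analytic and an antianalytic part, uses the convexity of the analytic part, and bounds the degree of a minimizer from below by the number of zeros of the complex derivative of its harmonic extension.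
\end{abstract}

\section{Introduction}

\subsection{The question}

For measurable $u:\mathbb{R}\to\mathbb{C}$ let
\[
E(u)=\frac1{2\pi}\int_{\mathbb{R}}\int_{\mathbb{R}}\frac{|u(x)-u(y)|^2}{|x-y|^2}\,dx\,dy=\|(-\Delta)^{1/4}u\|_{L^2}^2 ,
\]
let $\dot H^{1/2}(\mathbb{R},\mathbb{C})$ be the space of functions with $E(u)<\infty$, and let $\dot H^{1/2}(\mathbb{R},\mathbb{S}^1)$ be the subset of those with $|u|=1$ almost everywhere. For bounded $u$, the energy $E(u)$ is the Dirichlet integral $\int_{\mathbb{C}_+}|\nabla\tilde u|^2$ of the Poisson extension $\tilde u$ of $u$ to the upper half-plane $\mathbb{C}_+$.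

Let $\pi$ be the stereographic projection of $\mathbb{S}^1\setminus\{i\}$ onto $\mathbb{R}$ from the north pole, so that $\pi^{-1}(x)=i\,\frac{x-i}{x+i}$. If $u\in\dot H^{1/2}(\mathbb{R},\mathbb{S}^1)$, then $u\circ\pi\in H^{1/2}(\mathbb{S}^1,\mathbb{S}^1)$. Such a map need not be continuous, but it has an integer degree, which is the winding number when the map is continuous (Section~\ref{sec:degree}), and we put $\deg u=\deg(u\circ\pi)$. One has $E(u)\ge2\pi|\deg u|$. For $k\ge1$ let $\mathcal{B}_k$ be the set of Blaschke products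
\[
e^{i\theta_0}\prod_{j=1}^k\frac{z-\beta_j}{z-\bar\beta_j},\qquad \beta_1,\dots,\beta_k\in\mathbb{C}_+,\quad\theta_0\in\mathbb{R},
\]
and let $\mathcal{B}_{-k}$ be the set of their complex conjugates. We say that $g$ \emph{comes from} $\mathcal{B}_{\pm k}$ if it is the restriction to $\mathbb{R}$ of an element of $\mathcal{B}_{\pm k}$; then $\deg g=\pm k$ and $E(g)=2\pi k$.

Let $I=(-1,1)$. For $g$ coming from $\mathcal{B}_k$ and $j\in\mathbb{Z}$ put
\[
\mathcal{E}_{g,j}=\{u\in\dot H^{1/2}(\mathbb{R},\mathbb{S}^1): u=g \text{ in }\mathbb{R}\setminus I,\ \deg u=j\},\qquad m_{g,j}=\inf_{\mathcal{E}_{g,j}}E .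
\]
The following question comes from \cite{HM}.

\medskip
\noindent\textbf{Question.} \emph{Let $k\ge1$. Is it true for every $g$ coming from $\mathcal{B}_k$ that $|m_{g,j+1}-m_{g,j}|<2\pi$ for $0\le j\le k-1$, and that $E$ has a minimizer in $\mathcal{E}_{g,j}$ for $0\le j\le k$?}
\medskip

Complex conjugation preserves $E$ and maps $\mathcal{E}_{g,j}$ onto $\mathcal{E}_{\bar g,-j}$, so the mirror question for $\mathcal{B}_{-k}$ is equivalent, and all results below carry over to negative $k$. From now on $k\ge1$.

\subsection{What one expects}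

The degree is not continuous under weak convergence. The factor $\frac{x-x_0-i\varepsilon}{x-x_0+i\varepsilon}$ has degree $1$ and energy $2\pi$ for every $\varepsilon>0$, and it tends to $1$ away from $x_0$ as $\varepsilon\to0$. Multiplying a map by such a \emph{bubble}, or by its conjugate, changes the degree by one at an asymptotic cost of at most $2\pi$. Hence $|m_{g,j+1}-m_{g,j}|\le2\pi$ for all $j$ (Lemma~\ref{lem:bubble}). When equality holds, a minimizing sequence may consist of a map of the neighboring degree and a bubble that concentrates at a point. The two halves of the Question are therefore linked: the strict inequalities say that forming a bubble is too expensive for a minimizing sequence.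

The simplest cases are known or easy. For $j=k$ the map $g$ is a minimizer. For $j>k$ one has $m_{g,j}=2\pi j$ and the infimum is not attained (Remark~\ref{rem:above}). One step below $k$, a conjugate bubble of small positive size partly cancels the winding of $g$, which gives $m_{g,k-1}<m_{g,k}+2\pi$ (Corollary~\ref{cor:first}). If the zeros of the Blaschke product are close to $0$, then $g$ is nearly constant off $I$ and unwinding $g$ inside $I$ makes $m_{g,0}$ nearly zero (Section~\ref{sec:values}). It is tempting to guess that a conjugate bubble finds something to cancel as long as the degree is positive. This guess is wrong.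

\subsection{Results}

For $\eta>0$ let $g_{\eta,k}(x)=\big(\frac{x-i\eta}{x+i\eta}\big)^k$.

\begin{theorem}[Counterexamples]\label{thm:counter}
Let $k\ge2$ and $g=g_{\eta,k}$ with $\eta\ge11k$, or with $k=2$ and $\eta=5$. Then
\[
m_{g,j}=m_{g,k-1}+2\pi(k-1-j)\qquad\text{for all integers }j\le k-1,
\]
and $E$ has no minimizer in $\mathcal{E}_{g,j}$ for any $j\le k-2$. In particular, for $j=k-2\in[0,k-1]$ one has $|m_{g,j+1}-m_{g,j}|=2\pi$, and $\mathcal{E}_{g,k-2}$ contains no minimizer.
\end{theorem}

So the answer to the Question is negative for every $k\ge2$. For example, $g(x)=\big(\frac{x-5i}{x+5i}\big)^2$ has $m_{g,0}=m_{g,1}+2\pi$ and no minimizer of degree $0$. The next theorem describes what holds for every $g$.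

\begin{theorem}[Threshold degree]\label{thm:threshold}
Let $k\ge1$ and let $g$ come from $\mathcal{B}_k$. There is a unique integer $d^*=d^*(g)\in\{0,\dots,k-1\}$ such that:
\begin{enumerate}
\item[(a)] for $d^*\le j\le k$ the energy $E$ has a minimizer in $\mathcal{E}_{g,j}$, and $|m_{g,j+1}-m_{g,j}|<2\pi$ for $d^*\le j\le k-1$;
\item[(b)] for $j<d^*$ one has $m_{g,j}=m_{g,d^*}+2\pi(d^*-j)$, and there is no minimizer in $\mathcal{E}_{g,j}$.
\end{enumerate}
\end{theorem}

Thus the property in the Question holds for $g$ if and only if $d^*(g)=0$. It always holds for $k=1$, and minimizers never exist for $j<0$. To state the last result, define for bounded $v\in\dot H^{1/2}(\mathbb{R},\mathbb{C})$ the analytic part of the energy,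
\[
P(v)=\frac1\pi\int_{\mathbb{C}_+}|\partial_z\tilde v|^2,\qquad \partial_z=\tfrac12(\partial_x-i\partial_y).
\]

\begin{theorem}[Sharpness]\label{thm:sharp}
For all $0\le d\le k-1$ there is $g$ coming from $\mathcal{B}_k$ with $d^*(g)=d$. Moreover, $d^*(g)=0$ whenever some $v\in\dot H^{1/2}(\mathbb{R},\mathbb{C})$ with $|v|\le1$ and $v=g$ off $I$ has $P(v)<1$. This happens for $g_{\eta,k}$ with $\eta$ small.
\end{theorem}

\subsection{The method}

On $\mathcal{E}_{g,j}$ one has $E=4\pi P-2\pi j$, so minimizing $E$ is the same as minimizing $P$, and a conjugate bubble costs nothing in $P$. The functional $P$ is a convex quadratic form, and all classes $\mathcal{E}_{g,j}$ lie in the convex set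
\[
K_g=\{v\in\dot H^{1/2}(\mathbb{R},\mathbb{C}):\ |v|\le1,\ v=g\text{ off }I\}.
\]
The Euler--Lagrange equation of a minimizer $u$ says that a certain function $\lambda_u$ is real on $I$, and its sign decides everything (Section~\ref{sec:sign}). If $\lambda_u>0$ somewhere, a conjugate bubble strictly lowers $P$. If $\lambda_u\le0$ everywhere, $u$ is the unique minimizer of $P$ on all of $K_g$, and no lower degree can do better. The threshold $d^*$ is the degree of this global minimizer (Section~\ref{sec:threshold}). To bound $d^*$ from below we show that a minimizer of degree $d$ has at most $d$ zeros of the analytic function $\partial_z\tilde u$ in $\mathbb{C}_+$ (Section~\ref{sec:zeros}), whereas Rouch\'e's theorem forces $k-1$ zeros when $\eta$ is large. Section~\ref{sec:example} shows this mechanism for $k=2$. The regularity that the arguments need, in particular at the endpoints of $I$, is proved in Sections~\ref{sec:holder} and~\ref{sec:EL}.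

\section{Energy and degree in Fourier variables}\label{sec:setup}

\subsection{The circle model}

Fix $\eta>0$; it is arbitrary except where $g_{\eta,k}$ is discussed. The map $\kappa(z)=\frac{z-i\eta}{z+i\eta}$ is conformal from $\mathbb{C}_+$ onto the unit disc $\mathbb{D}$, and on $\mathbb{R}$ we have $\kappa(x)=e^{i\phi}$ with $d\phi/dx=2\eta/(x^2+\eta^2)>0$. We identify functions on $\mathbb{R}$ and on $\mathbb{S}^1$, and functions on $\mathbb{C}_+$ and on $\mathbb{D}$, through $\kappa$; the variable is $z=x+iy$ in $\mathbb{C}_+$ and $w=re^{i\phi}$ in $\mathbb{D}$. Poisson extensions correspond to each other. Let $J=\kappa(I)=\{e^{i\phi}:\phi_1<\phi<\phi_2\}$, let $e_1=e^{i\phi_1}$ and $e_2=e^{i\phi_2}$ be its endpoints, and let $J'=\mathbb{S}^1\setminus\overline J$ be the complementary open arc.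

Since $|\kappa(x)-\kappa(y)|^2=|\kappa'(x)||\kappa'(y)||x-y|^2$, the double integral defining $E$ keeps its form on the circle, and bounded functions in $\dot H^{1/2}(\mathbb{R},\mathbb{C})$ correspond to bounded functions in $H^{1/2}=H^{1/2}(\mathbb{S}^1,\mathbb{C})$. For $v,f\in H^{1/2}$ with Fourier coefficients $v_n,f_n$ put
\[
P(v)=\sum_{n\ge1}n|v_n|^2,\quad N(v)=\sum_{n\ge1}n|v_{-n}|^2,\quad \langle v,f\rangle=\sum_{n\ge1}nv_n\overline{f_n},\quad F_v(w)=\sum_{n\ge1}nv_nw^n .
\]
Then $P^{1/2}$ is a seminorm, $P(v+f)=P(v)+2\operatorname{Re}\langle v,f\rangle+P(f)$, and $N(v)=P(\bar v)$. Parseval's identity and $\int_{-\pi}^{\pi}\frac{1-\cos nt}{4\sin^2(t/2)}\,dt=\pi|n|$ give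
\begin{equation}\label{eq:energy}
E(v)=\frac1{2\pi}\iint\frac{|v(e^{i\phi})-v(e^{it})|^2}{|e^{i\phi}-e^{it}|^2}\,d\phi\,dt=2\pi\big(P(v)+N(v)\big).
\end{equation}
The Poisson extension of $v$ is $\tilde v=p+\bar q+v_0$ with $p=\sum_{n\ge1}v_nw^n$ and $q=\sum_{n\ge1}\overline{v_{-n}}w^n$. We call $p$ the \emph{analytic part} of $v$. We have $p'=\partial_w\tilde v$, $q'=\overline{\partial_{\bar w}\tilde v}$, $F_v=wp'$, $F_{\bar v}=wq'$, and $P(v)=\frac1\pi\int_{\mathbb{D}}|p'|^2$, $N(v)=\frac1\pi\int_{\mathbb{D}}|q'|^2$. These integrals are conformally invariant, so $P$ agrees with the definition in the introduction, and $P$, $N$ and the number of zeros of $p'$ do not depend on $\eta$. In polar coordinates $w\partial_w=\frac12(r\partial_r-i\partial_\phi)$, whence in $\mathbb{D}$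
\begin{equation}\label{eq:polar}
F_v=\tfrac12(r\partial_r-i\partial_\phi)\tilde v,\qquad \partial_\phi\tilde v=i\big(F_v-\overline{F_{\bar v}}\big).
\end{equation}
For $0<r<1$ we have $\frac1{2\pi}\int F_v(re^{i\phi})\overline{f}\,d\phi=\sum_{n\ge1}nr^nv_n\overline{f_n}$, and therefore
\begin{equation}\label{eq:pairing}
\Big|\frac1{2\pi}\int F_v(re^{i\phi})\overline f\,d\phi\Big|\le P(v)^{1/2}P(f)^{1/2},\qquad \lim_{r\to1}\frac1{2\pi}\int F_v(re^{i\phi})\overline f\,d\phi=\langle v,f\rangle .
\end{equation}
In particular, if $F_v$ is continuous on $\mathbb{D}\cup J$ and $f\in H^{1/2}\cap L^\infty$ is supported in a compact subset of $J$, then $\langle v,f\rangle=\frac1{2\pi}\int_JF_v\overline f\,d\phi$.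

Write $[v]=E(v)^{1/2}$. The double integral gives
\begin{equation}\label{eq:algebra}
[vf]\le\|v\|_\infty[f]+\|f\|_\infty[v],
\end{equation}
so $H^{1/2}\cap L^\infty$ is a Banach algebra with the norm $\|v\|_\infty+[v]$. The Cauchy--Schwarz inequality applied to $\sum|n||v_n|^2$ gives, for Lipschitz $v$ and any constant $c$,
\begin{equation}\label{eq:interp}
E(v)\le\|v-c\|_{L^2(\mathbb{S}^1)}\,\|\partial_\phi v\|_{L^2(\mathbb{S}^1)} .
\end{equation}

\subsection{Facts from function theory}

We say that a function on $\mathbb{D}$ is $C^{m,\gamma}$ (or smooth) \emph{up to} an open arc $A$ if its derivatives of order at most $m$ extend continuously to $\mathbb{D}\cup A$ and those of order $m$ are $\gamma$-H\"older near each point of $A$ (or if this holds for all $m$). Let $0<\gamma<1$.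
\begin{enumerate}
\item[(T1)] \emph{Dirichlet principle.} If $V\in H^1(\mathbb{D})$ has trace $v$, then $E(v)\le\int_{\mathbb{D}}|\nabla V|^2$.
\item[(T2)] \emph{Fatou's theorem.} For $v\in L^\infty$, $\tilde v$ has nontangential limit $v$ at almost every boundary point.
\item[(T3)] If $|\nabla U|\le C(1-|w|)^{\gamma-1}$ in $\mathbb{D}$, then $U\in C^\gamma(\overline{\mathbb{D}})$: join two points at distance $s$ by a path that first moves radially inward to depth $s$, and integrate. The same holds near a segment of the real line.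
\item[(T4)] \emph{Privalov's theorem.} If $\theta\in C^\gamma(\mathbb{S}^1)$ is real, the analytic function $\Psi=\theta_0+2\sum_{n\ge1}\theta_nw^n$, whose real part is $\tilde\theta$, lies in $C^\gamma(\overline{\mathbb{D}})$. Since $w\partial_w$ acts on the series as $-i\partial_\phi$ acts on $\theta$, the same holds for $C^{m,\gamma}$.
\item[(T5)] \emph{Reflection.} An analytic function that is continuous up to an arc or segment and real there extends analytically across it. If $f\in L^\infty$ vanishes on an open arc $A$, the Poisson formula shows that $\tilde f$ is continuous up to $A$ with value $0$, and odd reflection extends $\tilde f$ harmonically across $A$.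
\item[(T6)] \emph{Uniqueness.} If $f\in H^{1/2}\cap L^\infty$ vanishes on an open arc and $P(f)=0$ or $N(f)=0$, then $f=0$. Indeed, $\tilde f$ or its conjugate is analytic, extends across the arc by (T5), and vanishes on it.
\item[(T7)] If $U$ is harmonic on a disc $B_s(z)$, then $|\nabla U(z)|^2\le\frac1{\pi s^2}\int_{B_s(z)}|\nabla U|^2$, because $|\nabla U|^2$ is subharmonic.
\end{enumerate}

\subsection{The degree}\label{sec:degree}

We use the following standard facts on $H^{1/2}(\mathbb{S}^1,\mathbb{S}^1)$ (Boutet de Monvel--Gabber, Brezis--Nirenberg): smooth maps are dense; $\deg u=P(u)-N(u)$ is an integer; it is continuous in $H^{1/2}$, equals the winding number when $u$ is continuous, and satisfies $\deg(uv)=\deg u+\deg v$. The map $\pi^{-1}$ is $i\kappa$ with $\eta=1$, so the degree of the introduction is $P-N$ in every circle model. Two consequences will be used.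

First, $\deg e^{if}=0$ for real $f\in H^{1/2}\cap L^\infty$, because $t\mapsto e^{itf}$ is a continuous path in the Banach algebra that starts at $1$.

Second, let $\operatorname{Jac}U=|\partial_wU|^2-|\partial_{\bar w}U|^2$ be the Jacobian determinant of $U:\mathbb{D}\to\mathbb{C}$. Since $|\nabla U|^2=2|\partial_wU|^2+2|\partial_{\bar w}U|^2$, we have $|\operatorname{Jac}U|\le\frac12|\nabla U|^2$, and
\begin{equation}\label{eq:jac}
\deg u=\frac1\pi\int_{\mathbb{D}}\operatorname{Jac}U\qquad\text{for every }U\in H^1(\mathbb{D})\text{ with trace }u.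
\end{equation}
For $U=\tilde u$ the integrand is $|p'|^2-|q'|^2$. For $U=\tilde u+\varphi$ with $\varphi\in C_c^\infty(\mathbb{D})$, the identity $\operatorname{Jac}U=\partial_x(U_1\partial_yU_2)-\partial_y(U_1\partial_xU_2)$ writes $\operatorname{Jac}U-\operatorname{Jac}\tilde u$ as the divergence of a compactly supported field. The general case follows by density of $C_c^\infty$ in $H^1_0$.

On $\mathcal{E}_{g,j}$ we have $E=4\pi P-2\pi j=4\pi N+2\pi j$. With $P_j=\inf_{\mathcal{E}_{g,j}}P$ and $N_j=\inf_{\mathcal{E}_{g,j}}N=P_j-j$,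
\begin{equation}\label{eq:m}
m_{g,j}=4\pi P_j-2\pi j=4\pi N_j+2\pi j,
\end{equation}
and minimizing $E$, $P$ or $N$ in $\mathcal{E}_{g,j}$ is one and the same problem. The two inequalities contained in $|m_{g,j+1}-m_{g,j}|<2\pi$ read $P_j<P_{j+1}$ and $N_{j+1}<N_j$.

\subsection{The boundary datum}

Let $g$ come from $\mathcal{B}_k$. Each factor $\frac{z-\beta}{z-\bar\beta}$ maps $\mathbb{C}_+$ conformally onto $\mathbb{D}$, so in the disc it is a unimodular constant times $\frac{w-a}{1-\bar aw}$ with $|a|<1$, whose argument on $\mathbb{S}^1$ has $\phi$-derivative $(1-|a|^2)/|1-\bar aw|^2>0$ and total variation $2\pi$. Hence $\tilde g$ is analytic near $\overline{\mathbb{D}}$, $\partial_\phi\arg g>0$, $\deg g=k$, $N(g)=0$ and $P(g)=k$. Since $P=k+N\ge k$ on $\mathcal{E}_{g,k}$, we get $P_k=k$, $N_k=0$, and $g$ is a minimizer in $\mathcal{E}_{g,k}$.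

For unimodular $u$, wherever $F_u$ has boundary values, we define the \emph{multiplier}
\[
\lambda_u=F_u\,\bar u ;
\]
accordingly $\lambda_{\bar u}=F_{\bar u}\,u$. On $J'$ the real part of the multiplier has a sign, and this needs no minimality.

\begin{lemma}\label{lem:outside}
Let $u\in\mathcal{E}_{g,j}$ for some $j$. Then $\tilde u$ and $F_u$ are smooth up to $J'$, and $\operatorname{Re}\lambda_u>0$ on $J'$. For $u=g$ one has $\lambda_g=\partial_\phi\arg g>0$ on all of $\mathbb{S}^1$.
\end{lemma}

\begin{proof}
By (T5), $\tilde u-\tilde g$ is harmonic across $J'$, which gives the smoothness. On $J'$, \eqref{eq:polar} gives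
\[
\operatorname{Re}\lambda_u=\tfrac12\operatorname{Re}(\bar u\,\partial_r\tilde u)+\tfrac12\operatorname{Re}(-i\bar g\,\partial_\phi g)=\tfrac14\partial_r|\tilde u|^2+\tfrac12\partial_\phi\arg g .
\]
The first term is nonnegative, since $|\tilde u|\le1$ in $\mathbb{D}$ and $|\tilde u|=1$ on $J'$; the second is positive. For $u=g$ we have $F_{\bar g}=0$, so $F_g=-i\partial_\phi g$ by \eqref{eq:polar}.
\end{proof}

\subsection{Bubbles}\label{sec:bubbles}

A bubble differs from $1$ everywhere, so it must be corrected to respect the condition $u=g$ off $I$. Fix $x_0\in I$ and $\delta>0$ with $[x_0-2\delta,x_0+2\delta]\subset I$, and a smooth $\chi$ with $0\le\chi\le1$, $\chi=0$ for $|x-x_0|\le\delta$ and $\chi=1$ for $|x-x_0|\ge2\delta$. For $\varepsilon>0$ let $a=x_0+i\varepsilon$ and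
\[
b_\varepsilon(x)=\frac{x-a}{x-\bar a},\qquad \beta_\varepsilon(x)=-2\arctan\frac{\varepsilon}{x-x_0},\qquad \psi_\varepsilon=\chi\beta_\varepsilon,\qquad c_\varepsilon=\overline{b_\varepsilon}\,e^{i\psi_\varepsilon}.
\]
For $x\ne x_0$ we have $b_\varepsilon=e^{i\beta_\varepsilon}$ and $c_\varepsilon=e^{-i(1-\chi)\beta_\varepsilon}$. Thus $c_\varepsilon=1$ for $|x-x_0|\ge2\delta$, $c_\varepsilon=\overline{b_\varepsilon}$ for $|x-x_0|\le\delta$, $c_\varepsilon\to1$ almost everywhere as $\varepsilon\to0$, and $\deg c_\varepsilon=-1$. The function $1/(x-x_0)$ is smooth on the closed arc of $\mathbb{S}^1$ that corresponds to $|x-x_0|\ge\delta$ and $x=\infty$, so $\|\psi_\varepsilon\|_{C^1(\mathbb{S}^1)}=O(\varepsilon)$ and, by \eqref{eq:interp},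
\begin{equation}\label{eq:psi}
\|e^{im\psi_\varepsilon}-1\|_\infty+[e^{im\psi_\varepsilon}-1]=O(\varepsilon)\qquad\text{for each fixed integer }m.
\end{equation}

\begin{lemma}\label{lem:bubble}
All classes $\mathcal{E}_{g,j}$ are nonempty, and $m_{g,j\pm1}\le m_{g,j}+2\pi$. Equivalently, $P_{j-1}\le P_j$ and $N_{j+1}\le N_j$ for all $j$.
\end{lemma}

\begin{proof}
Let $u\in\mathcal{E}_{g,j}$. Then $uc_\varepsilon\in\mathcal{E}_{g,j-1}$ and $u\overline{c_\varepsilon}\in\mathcal{E}_{g,j+1}$; since $g\in\mathcal{E}_{g,k}$, no class is empty. By \eqref{eq:algebra} and \eqref{eq:psi}, $[c_\varepsilon-\overline{b_\varepsilon}]=O(\varepsilon)$, so $E(c_\varepsilon)\to2\pi$. With $c=c_\varepsilon$,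
\[
|uc(x)-uc(y)|^2\le|u(x)-u(y)|^2+|c(x)-c(y)|^2+2|u(x)-u(y)|\,|c(x)-c(y)| .
\]
The functions $|c_\varepsilon(x)-c_\varepsilon(y)|/|x-y|$ are bounded in $L^2(\mathbb{R}^2)$ and tend to $0$ almost everywhere, hence weakly in $L^2(\mathbb{R}^2)$. Paired with the fixed function $|u(x)-u(y)|/|x-y|\in L^2(\mathbb{R}^2)$, they show that the cross term contributes $o(1)$ to the energy. So $\limsup_{\varepsilon\to0}E(uc_\varepsilon)\le E(u)+2\pi$, and the same computation applies to $\overline{c_\varepsilon}$. The last statement is \eqref{eq:m}.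
\end{proof}

\begin{remark}\label{rem:above}
For $j>k$, Lemma~\ref{lem:bubble} gives $0\le N_j\le N_k=0$, so $m_{g,j}=2\pi j$. A minimizer $u$ would have $N(u)=0$, hence $N(u-g)=0$ and $u=g$ by (T6), which contradicts $j\ne k$. The reason for nonexistence is that $g$ is the unique minimizer of $N$ on $K_g$. Part (b) of Theorem~\ref{thm:threshold} is the mirror image, with $P$ in place of $N$; the difference is that the minimizer of $P$ on $K_g$ is not explicit.
\end{remark}

\section{The case $k=2$}\label{sec:example}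

Let $g=g_{\eta,k}$ and use the circle model with the same $\eta$, so that $g=w^k$. The arc $J$ has length $\int_{-1}^1\frac{2\eta\,dx}{x^2+\eta^2}=4\arctan\frac1\eta$. Put $\tau=\frac4\pi\arctan\frac1\eta\le\frac4{\pi\eta}$. Every $v\in K_g$ differs from $w^k$ only on $J$, and there by at most $2$, so
\begin{equation}\label{eq:coeff}
|v_n-\delta_{nk}|\le\frac{1}{2\pi}\cdot2|J|=\tau\qquad\text{for all }n .
\end{equation}
For $\tau<1$ this gives $k(1-\tau)^2\le P_j\le k$ for $j\le k$, the upper bound by Lemma~\ref{lem:bubble}. So for large $\eta$ each $m_{g,j}$ lies within $8\pi k\tau$ of the energy $4\pi k-2\pi j$ of $g$ with $k-j$ concentrated conjugate bubbles, and the Question is decided inside this small margin. An energy estimate is too coarse for that; we use instead an integer that \eqref{eq:coeff} determines.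

\begin{lemma}\label{lem:rouche}
Let $k\ge2$, $0<r<1$ and $0\le\sigma<kr^{k-1}(1-r)^2$. If $v\in H^{1/2}$ satisfies $|v_n-\delta_{nk}|\le\sigma$ for all $n\ge1$, then the derivative $p'$ of its analytic part has at least $k-1$ zeros in $\mathbb{D}$, counted with multiplicity.
\end{lemma}

\begin{proof}
On $|w|=r$ we have $|p'-kw^{k-1}|\le\sigma\sum_{n\ge1}nr^{n-1}=\sigma(1-r)^{-2}<|kw^{k-1}|$. By Rouch\'e's theorem, $p'$ has as many zeros in $|w|<r$ as $kw^{k-1}$.
\end{proof}

For $k=2$ and $\eta=5$ we have $\tau\le\frac4{5\pi}<0.26$, and $r=\frac13$ gives $2r(1-r)^2=\frac8{27}>0.29$. So $p'$ has a zero in $\mathbb{D}$ for every $v\in K_g$.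

Now suppose that $u$ is a minimizer of degree $0$, and grant that it is as regular as needed. For real $\xi\in C_c^\infty(J)$, the maps $ue^{it\xi}$ stay in $\mathcal{E}_{g,0}$, and
\[
0=\frac{d}{dt}\Big|_{t=0}P(ue^{it\xi})=2\operatorname{Re}\langle u,i\xi u\rangle=\frac1\pi\int_J\xi\operatorname{Im}\lambda_u\,d\phi .
\]
So $\lambda_u$ is real on $J$, and $\operatorname{Re}\lambda_u>0$ on $J'$ by Lemma~\ref{lem:outside}. The multiplier is not the boundary value of an analytic function, but a positive multiple of it is. Since $\deg u=0$, we can write $u=e^{i\theta}$ with $\theta$ real; if $\Psi$ is analytic in $\mathbb{D}$ with real part $\tilde\theta$ and $h=e^{i\Psi}$, then $h$ has no zeros, $u=h/|h|$ on $\mathbb{S}^1$, and $wp'/h=\lambda_u/|h|$ there.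

The analytic function $wp'/h$ is real on $J$, so it reflects across $J$ to the slit sphere $\Omega=\hat{\mathbb{C}}\setminus\overline{J'}$, and its real part is positive on both sides of the slit. If it were bounded near $e_1$ and $e_2$, the maximum principle would make the real part positive at $w=0$, where the function vanishes. So it blows up at an endpoint, and we need a factor that removes the singularities and stays real on the circle. Take
\begin{equation}\label{eq:R}
R(w)=e^{-i(\phi_1+\phi_2)/2}\,\frac{(w-e_1)(w-e_2)}{w}.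
\end{equation}
From $e^{i\phi}-e^{i\phi_j}=2i\,e^{i(\phi+\phi_j)/2}\sin\frac{\phi-\phi_j}2$ we get $R(e^{i\phi})=-4\sin\frac{\phi-\phi_1}2\sin\frac{\phi-\phi_2}2$, which is positive on $J$ and negative on $J'$. The pole of $R$ at $0$ is cancelled by the factor $w$ in $wp'$. The product
\[
R\,\frac{wp'}{h}=e^{-i(\phi_1+\phi_2)/2}(w-e_1)(w-e_2)\,\frac{p'}{h}
\]
is analytic in $\Omega$ after reflection and has negative real part on both sides of $J'$. It tends to $0$ at the endpoints, provided that $|p'|$ grows more slowly than $|w-e_j|^{-1}$. By the maximum principle its real part is negative in $\Omega$, so $p'$ has no zero in $\mathbb{D}$. This contradicts Lemma~\ref{lem:rouche}, and $\mathcal{E}_{g,0}$ contains no minimizer.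

The argument needs three things: H\"older continuity of $u$, to build $h$; continuity of $F_u$ up to $J$; and the growth bound at the endpoints. These are the subject of the next two sections.

\section{H\"older regularity up to the endpoints}\label{sec:holder}

In Sections~\ref{sec:holder}--\ref{sec:sign}, $g$ comes from $\mathcal{B}_k$, $d\in\mathbb{Z}$, $u$ is a minimizer of $E$ in $\mathcal{E}_{g,d}$, and $\tilde u=p+\bar q+u_0$. Constants may depend on $u$, $g$ and $\eta$.

\begin{lemma}\label{lem:holder}
There are $\gamma\in(0,\frac14]$, $t_0>0$ and $C$ such that in the half-plane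
\begin{enumerate}
\item[(a)] $|\nabla\tilde u(x+iy)|\le Cy^{\gamma-1}$ for $|x|\le2$, $0<y\le1$;
\item[(b)] $|\nabla\tilde u(x+iy)|\le Ct^{\gamma-1}$ for $t=|x|-1\in(0,t_0]$, $0<y\le t/2$.
\end{enumerate}
In the disc, $|p'(w)|,|q'(w)|\le C(1-|w|)^{\gamma-1}$, and $p,q,\tilde u\in C^\gamma(\overline{\mathbb{D}})$.
\end{lemma}

The proof compares $\tilde u$ on a small half-disc with a competitor built from its values on the semicircle, which gives a power decay of the local energy. The competitor must be unimodular on the diameter, equal $g$ on the part of the diameter outside $I$, and have the same degree as $u$. Interpolating the logarithm of $\tilde u/\tilde g$ achieves the first two; smallness of the local energy together with \eqref{eq:jac} gives the third.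

\begin{proof}
Let $B^+_\rho(x_0)=B_\rho(x_0)\cap\mathbb{C}_+$ and $D(x_0,\rho)=\int_{B^+_\rho(x_0)}|\nabla\tilde u|^2$. Choose $M$ with $|\tilde g'|\le M$ on $\mathbb{C}_+$, and $r_0<\frac12$ such that $|\tilde g|\ge\frac12$ on $\{|x|\le2,\ 0\le y\le r_0\}$ and $D(x_0,r_0)\le1$ for $|x_0|\le1$. Call $(x_0,\rho)$ \emph{admissible} if $0<\rho\le r_0$ and either $x_0=\pm1$, or $x_0\in I$ and $\rho<1-|x_0|$.

\emph{Step 1: there is $C_1\ge2$ such that $D\le C_1(\rho\,\partial_\rho D+\rho^2)$ for every $x_0\in[-1,1]$ and almost every admissible $\rho$.} Use polar coordinates $z=x_0+se^{i\alpha}$, and let $A=\int_0^\pi|\partial_\alpha\tilde u(x_0+\rho e^{i\alpha})|^2\,d\alpha$. For almost every $\rho$ we have $A\le\rho\,\partial_\rho D<\infty$, so $\tilde u$ restricted to the semicircle of radius $\rho$ is in $H^1(0,\pi)$ and extends continuously to the two endpoints. The semicircle meets $\mathbb{R}$ at right angles, so by (T2) the endpoint values are, for almost every $\rho$, the unimodular numbers $u(x_0\pm\rho)$, equal to the values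 of $g$ at an endpoint outside $I$. Let $U(\alpha)=(\tilde u/\tilde g)(x_0+\rho e^{i\alpha})$. Since $|\tilde u|\le1$, we have $|U'|\le2|\partial_\alpha\tilde u|+4M\rho$ and so $\int_0^\pi|U'|^2\le8A+32\pi M^2\rho^2$. Also $|U(0)|=|U(\pi)|=1$, and the oscillation of $U$ is at most $(\pi\int_0^\pi|U'|^2)^{1/2}$.

Suppose that $\pi\int_0^\pi|U'|^2\le\frac1{16}$. Then $\frac34\le|U|\le\frac54$, and $U=e^L$ with $L\in H^1(0,\pi)$, $|\operatorname{Re}L|\le\frac13$, $\operatorname{Re}L(0)=\operatorname{Re}L(\pi)=0$ and $|L'|^2=|U'|^2/|U|^2\le2|U'|^2$. If $x_0=\pm1$, let $\alpha_*\in\{0,\pi\}$ be the direction that points out of $I$; there $U=1$, and we choose the branch with $L(\alpha_*)=0$. If $x_0\in I$, let $\alpha_*=0$. Define in $B^+_\rho(x_0)$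
\[
V=\tilde g\,e^{\Lambda},\qquad \Lambda(s,\alpha)=L(\alpha_*)+\frac s\rho\,f(\alpha),\qquad f=L-L(\alpha_*).
\]
Then $V=\tilde u$ on the semicircle. On the diameter $\Lambda$ is imaginary, so $|V|=1$. The part of the diameter outside $I$ is empty or, for $x_0=\pm1$, is the radius $\alpha=\alpha_*$, where $\Lambda=0$ and $V=g$. Since $f(\alpha_*)=0$, we have $|f|^2\le\pi\int_0^\pi|f'|^2$, so
\[
\int_{B_\rho^+(x_0)}|\nabla\Lambda|^2=\frac12\int_0^\pi(|f|^2+|f'|^2)\,d\alpha\le\frac{1+\pi^2}2\int_0^\pi|L'|^2\,d\alpha .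
\]
From $|e^\Lambda|\le e^{1/3}$, $|\tilde g|\le1$ and $|\nabla\tilde g|^2\le2M^2$ we get $|\nabla V|^2\le2e^{2/3}(2M^2+|\nabla\Lambda|^2)$, hence $\int_{B_\rho^+(x_0)}|\nabla V|^2\le C_2(A+\rho^2)$ with $C_2$ depending only on $M$.

Choose $c_0>0$ so that $A+\rho^2\le c_0$ implies both $\pi\int_0^\pi|U'|^2\le\frac1{16}$ and $C_2(A+\rho^2)\le1$. If $A+\rho^2>c_0$, then $D\le1\le c_0^{-1}(A+\rho^2)$. If $A+\rho^2\le c_0$, let $W=V$ in $B^+_\rho(x_0)$ and $W=\tilde u$ elsewhere. Then $W$ is bounded with finite Dirichlet integral, so it lies in $H^1(\mathbb{D})$ in the disc model, and its trace $u'$ is unimodular and equals $g$ off $I$. By \eqref{eq:jac},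
\[
|\deg u'-\deg u|\le\frac1{2\pi}\int_{B^+_\rho(x_0)}\big(|\nabla\tilde u|^2+|\nabla V|^2\big)\le\frac1\pi<1,
\]
so $u'\in\mathcal{E}_{g,d}$. Minimality and (T1) give $\int|\nabla\tilde u|^2=E(u)\le E(u')\le\int|\nabla W|^2$, that is, $D\le\int_{B^+_\rho(x_0)}|\nabla V|^2\le C_2(A+\rho^2)$. Take $C_1=\max(2,C_2,c_0^{-1})$.

\emph{Step 2: decay.} Let $2\gamma=1/C_1\le\frac12$. The function $\rho\mapsto D$ is absolutely continuous, and by Step 1
\[
\partial_\rho(\rho^{-2\gamma}D)=\rho^{-2\gamma-1}(\rho\,\partial_\rho D-2\gamma D)\ge-\rho^{1-2\gamma}\ge-1 .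
\]
Hence $\rho^{-2\gamma}D(x_0,\rho)\le\rho'^{-2\gamma}D(x_0,\rho')+1$ for admissible $\rho\le\rho'$. For $e=\pm1$ and $\rho'=r_0$ this gives $D(e,\rho)\le C\rho^{2\gamma}$ for $\rho\le r_0$. We claim that $D(x_0,\rho)\le C\rho^{2\gamma}$ for $x_0\in I$ and $\rho\le r_0/2$. Let $e$ be an endpoint nearest to $x_0$ and $t=1-|x_0|$. If $\rho\ge t$, use $B_\rho(x_0)\subset B_{2\rho}(e)$. If $\rho<t$, let $t'=\min(t,r_0/2)\ge\rho$. Then $D(x_0,t')\le Ct'^{2\gamma}$, by the previous case if $t'=t$ and by $D\le1$ if $t'=r_0/2$. The claim follows from the monotonicity inequality as $\rho'\uparrow t'$ and the continuity of $D$ in the radius.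

\emph{Step 3: proof of (b).} Let $t_0=r_0/2$, let $e$ be the endpoint nearest to $x$, and let $\omega=\tilde u-\tilde g$, extended harmonically across $\mathbb{R}\setminus[-1,1]$ by odd reflection (T5). We have $B_{t/2}(x+iy)\subset B_t(x)\subset B_{2t}(e)$, and $B_t(x)$ does not meet $[-1,1]$. By (T7) and the symmetry of $|\nabla\omega|$,
\[
|\nabla\omega(x+iy)|^2\le\frac{8}{\pi t^2}\int_{B^+_t(x)}|\nabla\omega|^2\le\frac{C}{t^2}\big(D(e,2t)+t^2\big)\le Ct^{2\gamma-2}.
\]
Adding the bounded gradient of $\tilde g$ gives (b).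

\emph{Step 4: proof of (a).} For $r_0/4\le y\le1$, and for $1+t_0\le|x|\le2$, the gradient of $\tilde u$ is bounded, in the second case by Lemma~\ref{lem:outside}. Let $y<r_0/4$. If $|x|\le1$, then $B_y(x+iy)\subset B^+_{2y}(x)$, and (T7) gives $|\nabla\tilde u(x+iy)|^2\le D(x,2y)/(\pi y^2)\le Cy^{2\gamma-2}$. If $t=|x|-1\in(0,t_0]$ and $y>t/2$, use $B_y(x+iy)\subset B^+_{4y}(e)$ in the same way. If $y\le t/2$, use (b) and $t^{\gamma-1}\le y^{\gamma-1}$.

\emph{Step 5: the disc.} On the rectangle in (a), $|\kappa'|$ is bounded above and below, and $1-|\kappa|^2=4\eta y/|z+i\eta|^2$ is comparable to $y$. The rest of $\mathbb{D}$ has compact closure in $\mathbb{D}\cup J'$, where $\nabla\tilde u$ is continuous. So $|\nabla\tilde u|\le C(1-|w|)^{\gamma-1}$ in $\mathbb{D}$; the same bound holds for $|p'|$ and $|q'|$, and (T3) finishes the proof.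
\end{proof}

\section{The Euler--Lagrange equation}\label{sec:EL}

By Lemma~\ref{lem:holder}, $u$ is continuous with winding number $d$, so $u=w^de^{i\theta}$ with a real $\theta\in C^\gamma(\mathbb{S}^1)$. Moreover $\theta\in H^{1/2}$: we have $e^{i\theta}=uw^{-d}\in H^{1/2}$; for nearby points the values of $\theta$ differ by at most $\pi$, where $|s|\le2|e^{is}-1|$ bounds the integrand of $E(\theta)$ by four times that of $E(e^{i\theta})$; and for distant points the integrand is bounded. Let $\Psi$ be as in (T4) and $h=e^{i\Psi}$. Then $\Psi\in C^\gamma(\overline{\mathbb{D}})$ and $\int_{\mathbb{D}}|\Psi'|^2=E(\theta)<\infty$. So $h$ and $1/h$ lie in $C^\gamma(\overline{\mathbb{D}})$, their derivatives lie in $L^2(\mathbb{D})$, and their boundary values, as well as $|1/h|$, lie in $H^{1/2}\cap L^\infty$. On $\mathbb{S}^1$ we have $u=w^dh/|h|$. Define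
\begin{equation}\label{eq:Q}
Q=\frac{F_u}{w^dh}\quad\text{in }\mathbb{D}\setminus\{0\};\qquad\text{then }Q=\frac{\lambda_u}{|h|}\text{ wherever $F_u$ has boundary values.}
\end{equation}

The computation in Section~\ref{sec:example} assumed that $F_u$ is continuous up to $J$, whereas we only know $|F_u|\le C(1-|w|)^{\gamma-1}$. We therefore choose variations that test the analytic function $Q$, and pass to a primitive of $Q$, which is continuous up to $J$ and can be reflected.

\begin{lemma}\label{lem:EL}
The function $Q$ extends analytically across $J$ and is real on $J$. The functions $F_u$, $F_{\bar u}$, $p$, $q$ are smooth up to $J$, and $\lambda_u$, $\lambda_{\bar u}$ are real and continuous on $J$.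
\end{lemma}

\begin{proof}
\emph{Step 1: the weak equation.} Let $\xi\in C_c^\infty(J)$ be real and $f=\xi/|h|\in H^{1/2}\cap L^\infty$. Then $ue^{itf}\in\mathcal{E}_{g,d}$ for real $t$, and $e^{itf}=1+itf+O(t^2)$ in the Banach algebra. So $P(ue^{itf})=P(u)+2t\operatorname{Re}\langle u,ifu\rangle+O(t^2)$, and minimality gives $\operatorname{Im}\langle u,fu\rangle=\operatorname{Re}\langle u,ifu\rangle=0$. For $0<r\le1$ let $k_r(e^{i\phi})=r^{-d}e^{id\phi}\,\xi(e^{i\phi})\big/\overline{h(re^{i\phi})}$. Then $Q(re^{i\phi})\xi=F_u(re^{i\phi})\overline{k_r}$ for $r<1$, and $k_1=w^d\xi/\bar h=fu$. The dilations of $1/h$ converge to $1/h$ uniformly and, by dominated convergence in the Fourier series, in $H^{1/2}$; so $[k_r-k_1]\to0$ by \eqref{eq:algebra}. Both parts of \eqref{eq:pairing} now give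
\[
\lim_{r\to1}\operatorname{Im}\frac1{2\pi}\int Q(re^{i\phi})\,\xi\,d\phi=\operatorname{Im}\langle u,fu\rangle=0 .
\]

\emph{Step 2: reflection.} Put $w=e^{i\zeta}$ with $\zeta$ in the rectangle $\phi_1<\operatorname{Re}\zeta<\phi_2$, $0<\operatorname{Im}\zeta<1$, and let $\mathcal{Q}$ be a primitive of $\zeta\mapsto Q(e^{i\zeta})$. Since $|\mathcal{Q}'|\le C(\operatorname{Im}\zeta)^{\gamma-1}$, (T3) shows that $\mathcal{Q}$ is continuous up to $(\phi_1,\phi_2)$. Integrating by parts in Step 1 and letting $\operatorname{Im}\zeta\to0$, we get $\int\operatorname{Im}\mathcal{Q}\;\partial_\phi\xi\,d\phi=0$ for all $\xi$. So $\operatorname{Im}\mathcal{Q}$ is constant on $(\phi_1,\phi_2)$, and by (T5) $\mathcal{Q}$ extends analytically across this segment, where its derivative is real. This proves the first assertion.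

\emph{Step 3: the conjugate map.} Steps 1 and 2 used only that $u$ minimizes $P$ among maps with the same degree and the same values on $J'$, the factorization of $u$, and the bound on $p'$. The map $\bar u=w^{-d}e^{-i\theta}$ minimizes $E$, hence $P$, in $\mathcal{E}_{\bar g,-d}$, its factorization has $1/h$ in place of $h$, and its analytic part is $q$. So $Q^-=w^dhF_{\bar u}$ is analytic across $J$ and real on $J$. The functions $F_u=w^dhQ$ and $F_{\bar u}=w^{-d}h^{-1}Q^-$ are $C^\gamma$ up to $J$, and $\lambda_u=|h|Q$ and $\lambda_{\bar u}=Q^-/|h|$ are real and continuous on $J$.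

\emph{Step 4: bootstrap.} Suppose that $h$ is $C^{m,\gamma}$ up to $J$, which holds for $m=0$. Then so are $F_u$ and $F_{\bar u}$. By \eqref{eq:polar}, $\partial_\phi\tilde u(re^{i\phi})$ converges locally uniformly on $J$ as $r\to1$, so $\partial_\phi u=i(F_u-\overline{F_{\bar u}})$ on $J$, and $u$ and $\theta$ are locally $C^{m+1,\gamma}$ on $J$. Near a point of $J$ write $\theta=\chi_0\theta+(1-\chi_0)\theta$ with $\chi_0\in C_c^\infty(J)$ equal to $1$ near the point. The contribution of $\chi_0\theta$ to $\Psi$ is in $C^{m+1,\gamma}(\overline{\mathbb{D}})$ by (T4). The contribution of $(1-\chi_0)\theta$ is analytic across the circle near the point, since its real part is harmonic there by (T5). So $\Psi$ and $h$ are $C^{m+1,\gamma}$ up to $J$. By induction $F_u=wp'$ and $F_{\bar u}=wq'$ are smooth up to $J$, and so are $p$ and $q$.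
\end{proof}

\section{The zeros of $p'$ bound the degree}\label{sec:zeros}

Let $Z(u)\in\{0,1,\dots,\infty\}$ be the number of zeros of $p'$ in $\mathbb{D}$, counted with multiplicity; $p'\not\equiv0$ by Lemma~\ref{lem:outside}. A heuristic count suggests the bound to expect. The function $F_u=wp'$ has $Z(u)+1$ zeros, and $\arg F_u=\arg u+\arg\lambda_u$ on the circle. The term $\arg u$ contributes $d$ to the argument principle. Along $J'$, $\lambda_u$ stays in the right half-plane and contributes less than $\frac12$. Along $J$, it is real, and its zeros only lower the count of interior zeros. A singularity of order less than $1$ at an endpoint raises that count by less than $\frac12$. So $Z(u)+1<d+\frac32$. The proof replaces this count by the maximum principle: we assume that $d$ zeros exist, divide them out by factors that are positive multiples of $w$ on the circle, and arrive at the situation of Section~\ref{sec:example}.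

\begin{proposition}\label{prop:zeros}
Let $u$ be a minimizer in $\mathcal{E}_{g,d}$. Then $Z(u)\le d$; in particular $d\ge0$. If $Z(u)=d$, then $\lambda_u<0$ on $J$.
\end{proposition}

\begin{proof}
If $d>Z(u)$ there is nothing to prove, so let $d\le Z(u)$. If $d\ge0$, choose zeros $z_1,\dots,z_d$ of $p'$, repeated at most according to multiplicity, and put
\[
Q_0=Q\prod_{j=1}^d\frac{w}{(w-z_j)(1-\bar z_jw)}=\frac{wp'}{h\prod_{j=1}^d(w-z_j)(1-\bar z_jw)} .
\]
If $d<0$, put $Q_0=Q=w^{|d|+1}p'/h$. In both cases $Q_0$ is analytic in $\mathbb{D}$ and $Q_0(0)=0$. On $\mathbb{S}^1$ the extra factors equal $|w-z_j|^{-2}>0$, and they are analytic near $\mathbb{S}^1$. By \eqref{eq:Q} and Lemmas~\ref{lem:EL} and~\ref{lem:outside}, $Q_0$ is analytic across $J$ and real on $J$, continuous up to $J'$, and $\operatorname{Re}Q_0>0$ on $J'$. Let $Q_1=RQ_0$ with $R$ from \eqref{eq:R}. It is analytic in $\mathbb{D}$ because $Q_0(0)=0$, and it is real on $J$. The formula $Q_i(w)=\overline{Q_i(1/\bar w)}$ extends $Q_0$ and $Q_1$ analytically to the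 connected open set $\Omega=\hat{\mathbb{C}}\setminus\overline{J'}$. At each point of $J'$ the function $\operatorname{Re}Q_1$ has the limit $R\operatorname{Re}Q_0<0$ from both sides.

\emph{The endpoints.} We show that $|Q_0(w)|\le C|w-e_j|^{\gamma-1}$ for $w\in\Omega$ near $e_j$. Then $Q_1(w)\to0$ as $w\to e_j$; it suffices to see this for $|w|\le1$, where $|R|\le C|w-e_j|$, by the symmetry of $Q_1$. Use the coordinate $z=x+iy$, in which the reflection is $z\mapsto\bar z$, and treat the endpoint $z=1$; the map $z\mapsto-\bar z$ turns the argument into the one for $z=-1$. Near $z=1$ the distances $|z-1|$ and $|w-\kappa(1)|$ are comparable, and $|Q_0|\le C|\nabla\tilde u|$ in $\mathbb{C}_+$, because $1/h$, $1/\kappa'$ and the extra factors are bounded there. Let $\rho=|z-1|$ be small and $y\ge0$.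

If $y\ge\rho/4$, Lemma~\ref{lem:holder}(a) gives $|Q_0|\le C\rho^{\gamma-1}$. If $y<\rho/4$, then $|x-1|>\frac{\sqrt{15}}4\rho>\rho/2$. For $x>1$ we have $y>0$, since $z\in\Omega$, and $t=x-1$ satisfies $y\le t/2$, so Lemma~\ref{lem:holder}(b) gives the bound. The remaining case is $x<1$ and $0\le y<\rho/4$. Here $z$ is close to $I$, the bound (a) degenerates, and we use the analyticity across $I$. Let $s=\rho/2$. The closed disc $\overline{B_s(x)}$ meets $\mathbb{R}$ inside $I$, so $Q_0$ is analytic on it, and $|Q_0(\zeta)|\le C|\operatorname{Im}\zeta|^{\gamma-1}$ for nonreal $\zeta$ by (a) and symmetry. For $\zeta=x+se^{i\alpha}$ we have $|(\zeta-x)^2-s^2|=s^2|e^{2i\alpha}-1|=2s|\operatorname{Im}\zeta|$, so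
\[
\big|Q_0(\zeta)\big((\zeta-x)^2-s^2\big)\big|\le Cs\,|\operatorname{Im}\zeta|^{\gamma}\le Cs^{1+\gamma}\qquad\text{on }|\zeta-x|=s .
\]
By the maximum modulus principle the bound $Cs^{1+\gamma}$ holds at $\zeta=z$, where $|(z-x)^2-s^2|=y^2+s^2\ge s^2$. Hence $|Q_0(z)|\le Cs^{\gamma-1}$.

\emph{Conclusion.} The function $\operatorname{Re}Q_1$ is harmonic in $\Omega$, its upper limit at every point of $\partial\Omega=\overline{J'}$ is at most $0$, and it is not identically zero. By the strong maximum principle $\operatorname{Re}Q_1<0$ in $\Omega$; in particular $Q_1$ has no zero in $\mathbb{D}$. If $d<0$, then $Q_0$ vanishes to order at least $2$ at the origin and $Q_1(0)=0$, a contradiction. If $0\le d<Z(u)$, then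
\[
Q_1=e^{-i(\phi_1+\phi_2)/2}\,(w-e_1)(w-e_2)\cdot\frac{p'}{\prod_{j\le d}(w-z_j)}\cdot\frac1{h\prod_{j\le d}(1-\bar z_jw)}
\]
vanishes at a zero of the middle factor, a contradiction. So $d=Z(u)$. On $J\subset\Omega$ the function $Q_1$ is real, hence negative, and $R>0$; so $Q_0<0$ and $\lambda_u=|h|\,Q_0\prod_{j\le d}|w-z_j|^2<0$.
\end{proof}

\begin{remark}
The orientation of the boundary datum enters through the inequality $\partial_\phi\arg g>0$ on $J'$ in Lemma~\ref{lem:outside}, and the proposition fails without it: $\bar g$ is a minimizer in $\mathcal{E}_{\bar g,-k}$, its degree is negative and its analytic part is zero. For $u=g=w^k$ we have $p'=kw^{k-1}$ and $Z(g)=k-1$.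
\end{remark}

\section{The sign of the multiplier}\label{sec:sign}

The name multiplier comes from the relation $F_u=\lambda_uu$ on $J$: the gradient of $P$ at $u$ is normal to the constraint $|u|=1$. If $\lambda_u\le0$, the gradient points into the disc, and moving $u$ into the convex set $K_g$ cannot decrease $P$. If $\lambda_u>0$ somewhere, moving inward would decrease $P$. A unimodular map cannot move inward, but $uc_\varepsilon$ does so on average, since $\operatorname{Re}c_\varepsilon\le1$. Both lemmas below are proved for $\lambda_u$. The proofs use only Lemmas~\ref{lem:holder} and~\ref{lem:EL}, whose conclusions are symmetric in $(u,p)$ and $(\bar u,q)$, so applying them to $\bar u$ and $\bar g$ gives the statements for $\lambda_{\bar u}$.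

\begin{lemma}[Convexity]\label{lem:convex}
Let $u$ be a minimizer in $\mathcal{E}_{g,d}$. If $\lambda_u\le0$ on $J$, then $P(v)>P(u)$ for all $v\in K_g\setminus\{u\}$. If $\lambda_{\bar u}\le0$ on $J$, then $N(v)>N(u)$ for all $v\in K_g\setminus\{u\}$.
\end{lemma}

\begin{proof}
Let $v\in K_g$ and $f=v-u\in H^{1/2}\cap L^\infty$; it vanishes on $J'$. On $J$,
\[
\operatorname{Re}(F_u\bar f)=\lambda_u\operatorname{Re}\big(u(\bar v-\bar u)\big)=-\lambda_u\big(1-\operatorname{Re}(u\bar v)\big)\ge0,
\]
because $|v|\le1$. Since $F_u$ may be unbounded at the endpoints, we cut them off, using that points have zero capacity. For small $s>0$ let $\ell_s(\zeta)=1$ for $|\zeta|\le s^2$, $\ell_s(\zeta)=\log(|\zeta|/s)/\log s$ for $s^2\le|\zeta|\le s$, and $\ell_s(\zeta)=0$ for $|\zeta|\ge s$. Its Dirichlet integral over $\mathbb{C}$ is $\int_{s^2}^s(t\log s)^{-2}2\pi t\,dt=2\pi/|\log s|$. Let $\mu_s(w)=\ell_s(w-e_1)+\ell_s(w-e_2)$. For small $s$ we have $0\le\mu_s\le1$, $\mu_s=1$ near the endpoints, and as $s\to0$ we have $\mu_s\to0$ almost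 everywhere and $[\mu_s]\to0$ by (T1). In
\[
|(\mu_sf)(w)-(\mu_sf)(w')|\le\mu_s(w)|f(w)-f(w')|+\|f\|_\infty|\mu_s(w)-\mu_s(w')|
\]
the first term contributes $o(1)$ to $[\mu_sf]$ by dominated convergence and the second at most $\|f\|_\infty[\mu_s]$. So $[\mu_sf]\to0$ and $\langle u,\mu_sf\rangle\to0$. The function $(1-\mu_s)f$ is supported in a compact subset of $J$, so the remark after \eqref{eq:pairing} gives $\operatorname{Re}\langle u,(1-\mu_s)f\rangle=\frac1{2\pi}\int_J(1-\mu_s)\operatorname{Re}(F_u\bar f)\,d\phi\ge0$. Hence $\operatorname{Re}\langle u,f\rangle\ge0$ and $P(v)\ge P(u)+P(f)$. If $v\ne u$, then $P(f)>0$ by (T6).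
\end{proof}

\begin{lemma}[Strict gain]\label{lem:gain}
Let $u$ be a minimizer in $\mathcal{E}_{g,d}$. If $\lambda_u>0$ at some point of $J$, then $P_{d-1}<P_d$. If $\lambda_{\bar u}>0$ at some point of $J$, then $N_{d+1}<N_d$.
\end{lemma}

\begin{proof}
We work in the half-plane, where $p'$ denotes the derivative in $z$. Along $I$ we have $F_u\,d\phi=-i\,\partial_\phi p\,d\phi=-ip'\,dx$, so $\lambda:=-ip'\bar u=\lambda_u\,d\phi/dx$ is real and continuous on $I$ and positive at some point. Choose $x_0$, $\delta$ and $\lambda_0>0$ with $\lambda\ge\lambda_0$ on $[x_0-2\delta,x_0+2\delta]\subset I$, and take the bubble $b=b_\varepsilon$, $\psi=\psi_\varepsilon$, $c=c_\varepsilon$ of Section~\ref{sec:bubbles} with $\varepsilon<\delta/2$. Then $uc\in\mathcal{E}_{g,d-1}$, and with $f=u(c-1)$,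
\[
P(uc)=P(u)+2\operatorname{Re}\langle u,f\rangle+P(f).
\]
We show that the linear term gains order $\varepsilon$ and the quadratic term costs order $\varepsilon^2$.

\emph{The linear term.} The function $f$ is supported in $[x_0-2\delta,x_0+2\delta]$, we have $\operatorname{Re}c-1\le0$ everywhere, and $\operatorname{Re}c-1=-2\varepsilon^2/((x-x_0)^2+\varepsilon^2)$ for $|x-x_0|\le\delta$. Therefore
\[
\operatorname{Re}\langle u,f\rangle=\frac1{2\pi}\int\lambda\,(\operatorname{Re}c-1)\,dx\le-\frac{\lambda_0}{2\pi}\cdot4\varepsilon\arctan\frac\delta\varepsilon=-\lambda_0\varepsilon+O(\varepsilon^2).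
\]

\emph{The quadratic term.} The energy $E(f)$ is not small, since $f$ contains the bubble; the point is that a conjugate bubble is invisible to $P$. Write $f=u(\bar b-1)+u\bar b(e^{i\psi}-1)$. By \eqref{eq:algebra}, \eqref{eq:psi} and $[b]^2=2\pi$, the second term has seminorm $[\,\cdot\,]=O(\varepsilon)$. For the first, $\bar b-1=\frac{2i\varepsilon}{x-a}$ and $u=p+\bar q+u_0$ on $\mathbb{R}$ give
\[
u(\bar b-1)=2i\varepsilon\,p_a+\frac{2i\varepsilon\,p(a)}{x-a}+(\bar q+u_0)(\bar b-1),\qquad p_a(z)=\frac{p(z)-p(a)}{z-a}.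
\]
The last two terms are boundary values of conjugates of bounded analytic functions on $\mathbb{C}_+$ ($q$ is bounded by Lemma~\ref{lem:holder}), so their Fourier coefficients of positive index vanish. The function $p_a$ is bounded and analytic on $\mathbb{C}_+$. Hence $P(u(\bar b-1))=\frac{4\varepsilon^2}\pi\int_{\mathbb{C}_+}|p_a'|^2$. For $z\in\mathbb{C}_+$ with $|z-x_0|\le\delta$, the segment from $a$ to $z$ lies in the half-disc $|z-x_0|\le\delta$, on which $p''$ is bounded by Lemma~\ref{lem:EL}; so $p_a'(z)=\int_0^1s\,p''(a+s(z-a))\,ds$ is bounded uniformly in $\varepsilon$. For $|z-x_0|>\delta$ we have $|z-a|\ge\frac12|z-x_0|$ and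
\[
|p_a'(z)|\le\frac{|p'(z)|}{|z-a|}+\frac{2\|p\|_\infty}{|z-a|^2}\le\frac2\delta|p'(z)|+\frac{8\|p\|_\infty}{|z-x_0|^2},
\]
which is a fixed function in $L^2$ of this region. So $\int_{\mathbb{C}_+}|p_a'|^2\le C$, and $P(f)=O(\varepsilon^2)$ because $P^{1/2}$ is a seminorm.

Thus $P_{d-1}\le P(uc)\le P_d-2\lambda_0\varepsilon+O(\varepsilon^2)<P_d$ for small $\varepsilon$.
\end{proof}

\begin{corollary}\label{cor:first}
$P_{k-1}<P_k=k$, that is, $m_{g,k-1}<m_{g,k}+2\pi$.
\end{corollary}

\begin{proof}
The map $g$ is a minimizer in $\mathcal{E}_{g,k}$ with $\lambda_g>0$ by Lemma~\ref{lem:outside}.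
\end{proof}

\section{The threshold degree}\label{sec:threshold}

We prove Theorem~\ref{thm:threshold} together with the following description of $d^*$.

\begin{proposition}\label{prop:ustar}
The functional $P$ has a unique minimizer $u^*$ on $K_g$. It is a minimizer of $E$ in $\mathcal{E}_{g,d^*}$, and
\[
Z(u^*)\le d^*(g)\le P(u^*)=\min_{K_g}P .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:threshold} and Proposition~\ref{prop:ustar}]
By Lemma~\ref{lem:bubble}, $P_j$ is nondecreasing and $N_j$ is nonincreasing in $j$. The weak limit of a minimizing sequence may have a different degree. Step 1 prevents the degree from dropping, and Step 2 describes what happens when it rises.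

\emph{Step 1: if $u$ is a minimizer in $\mathcal{E}_{g,i}$ and $i\ne k$, then $N_{i+1}<N_i$.} Otherwise $\lambda_{\bar u}\le0$ on $J$ by Lemmas~\ref{lem:EL} and~\ref{lem:gain}. Since $g\in K_g$ and $g\neq u$, Lemma~\ref{lem:convex} gives $0=N(g)>N(u)$, which is absurd. This is where the analyticity of $\tilde g$ is used.

\emph{Step 2: let $j<k$. Either $\mathcal{E}_{g,j}$ contains a minimizer, or there is $i$ with $j<i\le k-1$ and $P_i=P_j$ such that $\mathcal{E}_{g,i}$ contains a minimizer.} A minimizing sequence in $\mathcal{E}_{g,j}$ is bounded in $H^{1/2}$, which embeds compactly in $L^2(\mathbb{S}^1)$. A subsequence converges in $L^2$ and almost everywhere to some $u$ with $|u|=1$ and $u=g$ on $J'$. The Fourier coefficients converge, so Fatou's lemma for series gives $P(u)\le P_j$ and $N(u)\le N_j$. Thus $u\in\mathcal{E}_{g,i}$ with $i=\deg u$. By Corollary~\ref{cor:first}, $i\le P(u)\le P_j\le P_{k-1}<k$. If $i=j$, then $u$ is a minimizer in $\mathcal{E}_{g,j}$. If $j<i\le k-1$, then $P_i\le P(u)\le P_j\le P_i$, which is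 the second alternative. If $i<j$, then $N_i\le N(u)\le N_j\le N_{i+1}\le N_i$, so $u$ is a minimizer in $\mathcal{E}_{g,i}$ and $N_{i+1}=N_i$, contrary to Step 1.

\emph{Step 3: if $u$ is a minimizer in $\mathcal{E}_{g,i}$ and $P_{i-1}=P_i$, then $u$ is the unique minimizer of $P$ on $K_g$.} Indeed $\lambda_u\le0$ on $J$ by Lemmas~\ref{lem:EL} and~\ref{lem:gain}, and Lemma~\ref{lem:convex} applies.

\emph{Step 4: definition of $d^*$ and part (b).} By Proposition~\ref{prop:zeros}, $\mathcal{E}_{g,-1}$ contains no minimizer. Step 2 with $j=-1$ gives $d^*\in\{0,\dots,k-1\}$ and a minimizer $u^*$ in $\mathcal{E}_{g,d^*}$ with $P_{d^*}=P_{-1}$. By monotonicity $P_{d^*-1}=P_{d^*}$, so $u^*$ is the unique minimizer of $P$ on $K_g$ by Step 3. For $j<d^*$, every $v\in\mathcal{E}_{g,j}$ lies in $K_g\setminus\{u^*\}$ and has $P(v)>P_{d^*}$, while $P_j\le P_{d^*}$. So $P_j=P_{d^*}$ and this value is not attained in $\mathcal{E}_{g,j}$. By \eqref{eq:m}, $m_{g,j}=4\pi P_{d^*}-2\pi j=m_{g,d^*}+2\pi(d^*-j)$.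

\emph{Step 5: part (a).} By Steps 3 and 4, a minimizer in $\mathcal{E}_{g,i}$ with $P_{i-1}=P_i$ equals $u^*$, so that $i=d^*$. Let $d^*<j<k$. If $\mathcal{E}_{g,j}$ contained no minimizer, Step 2 would give a minimizer in some $\mathcal{E}_{g,i}$ with $i>j$ and $P_i=P_j$, hence $P_{i-1}=P_i$ and $i=d^*<j$, a contradiction. Together with $u^*$ and $g$, minimizers exist for $d^*\le j\le k$. Now let $d^*\le j\le k-1$. Since $\mathcal{E}_{g,j+1}$ contains a minimizer and $j+1\ne d^*$, we have $P_j<P_{j+1}$; since $\mathcal{E}_{g,j}$ contains a minimizer and $j\ne k$, Step 1 gives $N_{j+1}<N_j$. By \eqref{eq:m},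
\[
-2\pi<4\pi(P_{j+1}-P_j)-2\pi=m_{g,j+1}-m_{g,j}=4\pi(N_{j+1}-N_j)+2\pi<2\pi .
\]

By (a) and (b), $d^*$ is the smallest $j$ for which $\mathcal{E}_{g,j}$ contains a minimizer, so it is unique. Finally, $Z(u^*)\le d^*$ by Proposition~\ref{prop:zeros}, and $d^*=P(u^*)-N(u^*)\le P(u^*)$.
\end{proof}

\section{Values of the threshold}\label{sec:values}

Proposition~\ref{prop:ustar} reduces Theorems~\ref{thm:counter} and~\ref{thm:sharp} to two tasks: forcing zeros of $p'$ with Lemma~\ref{lem:rouche}, and constructing elements of $K_g$ with small $P$.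

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Use the circle model with the given $\eta$, so that $g=w^k$ and \eqref{eq:coeff} holds for $u^*$. We check that $\tau<kr^{k-1}(1-r)^2$ for some $r\in(0,1)$. For $k=2$ and $\eta=5$ this was done in Section~\ref{sec:example}. For $\eta\ge11k$ we have $\tau\le\frac4{11\pi k}<\frac1{8k}$. Take $r=\frac{k-1}{k+1}$. Then $r^{-(k-1)}=(1+\frac2{k-1})^{k-1}\le e^2<7.4$, $1-r=\frac2{k+1}$ and $k+1\le\frac32k$, so
\begin{equation}\label{eq:margin}
kr^{k-1}(1-r)^2\ge\frac{4k}{e^2(k+1)^2}\ge\frac{16}{9e^2k}>\frac1{8k}>\tau .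
\end{equation}
By Lemma~\ref{lem:rouche} and Proposition~\ref{prop:ustar}, $k-1\le Z(u^*)\le d^*(g)\le k-1$. So $d^*(g)=k-1$, and Theorem~\ref{thm:threshold}(b) gives the statement.
\end{proof}

\begin{remark}
The nonexistence of minimizers for $j\le k-2$ needs only Lemma~\ref{lem:rouche} and Proposition~\ref{prop:zeros}: a minimizer $u$ in $\mathcal{E}_{g,j}$ has $k-1\le Z(u)\le j$. For $u^*$, of degree $k-1$, equality holds in Proposition~\ref{prop:zeros}, so $\lambda_{u^*}<0$ on all of $J$, whereas $\lambda_g=k>0$. Removing one degree reverses the sign of the multiplier, and the gain of Lemma~\ref{lem:gain} is not available a second time.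
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{The criterion.} If $v\in K_g$ has $P(v)<1$, then the integer $d^*(g)\ge0$ is less than $1$ by Proposition~\ref{prop:ustar}.

\emph{Small $\eta$.} Let $g=g_{\eta,k}=w^k$. Since $\kappa(\infty)=1$ and $\kappa(-x)=\overline{\kappa(x)}$, we have $\overline{J'}=\{e^{i\phi}:|\phi|\le s/2\}$ with $s=2\pi-4\arctan\frac1\eta=4\arctan\eta$. Assume $s\le\pi$. Let $\vartheta$ be the odd function on $[-\pi,\pi]$ with $\vartheta(\phi)=\phi$ on $[0,s/2]$, $\vartheta(\phi)=s-\phi$ on $[s/2,s]$ and $\vartheta=0$ on $[s,\pi]$, and let $v=e^{ik\vartheta}$. Then $v\in\mathcal{E}_{g,0}\subset K_g$. The functions $v-1$ and $\partial_\phi v$ vanish outside an arc of length $2s$ and are bounded by $ks/2$ and $k$, so \eqref{eq:interp} gives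
\[
2\pi P(v)\le E(v)\le\sqrt{2s}\,\frac{ks}2\cdot\sqrt{2s}\,k=k^2s^2 .
\]
This tends to $0$ with $\eta$. For instance, $\eta\le\frac1{2k}$ gives $ks\le2$ and $P(v)\le\frac2\pi<1$.

\emph{All values occur.} For $d=k-1$ use Theorem~\ref{thm:counter} if $k\ge2$ and Theorem~\ref{thm:threshold} if $k=1$. Let $d<k-1$ and $m=k-d-1\ge1$. The idea is to take a datum of degree $d+1$ with threshold $d$ and add $m$ zeros so close to $I$ that they are almost invisible from outside $I$. Let $\eta=11(d+1)$, use the circle model with this $\eta$, and let $G=g_{\eta,d+1}=w^{d+1}$. By the case already treated, $d^*(G)=d$. Let $u_G$ be a minimizer in $\mathcal{E}_{G,d}$; Corollary~\ref{cor:first} applied to $G$ gives $P(u_G)<d+1$. Take the functions $b_\varepsilon,\beta_\varepsilon,\psi_\varepsilon$ of Section~\ref{sec:bubbles} with $x_0=0$ and $\delta=\frac14$, and let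
\[
g_\varepsilon=G\,b_\varepsilon^{\,m}=\Big(\frac{x-i\eta}{x+i\eta}\Big)^{d+1}\Big(\frac{x-i\varepsilon}{x+i\varepsilon}\Big)^{m},
\]
which comes from $\mathcal{B}_k$.

Upper bound: off $I$ we have $e^{i\psi_\varepsilon}=b_\varepsilon$, so $v_\varepsilon=u_Ge^{im\psi_\varepsilon}\in K_{g_\varepsilon}$. By \eqref{eq:algebra} and \eqref{eq:psi}, $[v_\varepsilon-u_G]=O(\varepsilon)$, so $P(v_\varepsilon)\to P(u_G)<d+1$. Proposition~\ref{prop:ustar} gives $d^*(g_\varepsilon)\le d$ for small $\varepsilon$.

Lower bound: if $d=0$ there is nothing to prove. Let $d\ge1$ and let $u^*$ be the minimizer of $P$ on $K_{g_\varepsilon}$. On $J$ we have $|u^*-G|\le2$, and off $I$ we have $|u^*-G|=|b_\varepsilon^{\,m}-1|\le m|\beta_\varepsilon|\le2m\varepsilon$. So $|u^*_n-\delta_{n,d+1}|\le\tau+2m\varepsilon$. The inequality \eqref{eq:margin}, with $d+1\ge2$ in place of $k$, is strict, so it holds with $\tau+2m\varepsilon$ in place of $\tau$ for small $\varepsilon$. Lemma~\ref{lem:rouche} and Proposition~\ref{prop:ustar} give $d^*(g_\varepsilon)\ge Z(u^*)\ge d$.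
\end{proof}

\begin{thebibliography}{1}

\bibitem{HM}
Ali Hyder and Luca Martinazzi, \emph{Non-constancy and multiplicity of half-harmonic maps from intervals into the circle}, arXiv:2607.20016 (2026).

\end{thebibliography}
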